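# Mixed page numbers of complete bipartite graphs: stacks can help

## 1. Linear layouts, stacks, queues

**Definition (linear layout).** A *linear layout* of a graph $G$ is a total order $\prec$ of $V(G)$ together with a partition of $E(G)$ into sets called *pages*.

**Definition (crossing, nesting).** Let $uv$ and $xy$ be edges with no common endpoint, $u\prec v$ and $x\prec y$. They *cross* if $u\prec x\prec v\prec y$ or $x\prec u\prec y\prec v$. They *nest* if $u\prec x\prec y\prec v$ or $x\prec u\prec v\prec y$.

Example: on $1\prec2\prec3\prec4$, the edges $13$ and $24$ cross, $14$ and $23$ nest, $12$ and $34$ do neither. Edges that share an endpoint never cross and never nest.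

**Definition (stack, queue).** A page is a *stack* if no two of its edges cross, and a *queue* if no two of its edges nest.

Example: take $K_{2,2}$ with classes $\{a_1,a_2\}$ and $\{b_1,b_2\}$. In the order $a_1\prec b_1\prec b_2\prec a_2$ the edges sit at positions $12,13,24,34$. The disjoint pairs are $12,34$ (neither) and $13,24$ (crossing), so all four edges form one queue, but not a stack. In the order $a_1\prec b_1\prec a_2\prec b_2$ the edges are $12,14,23,34$. The disjoint pairs are $12,34$ (neither) and $14,23$ (nesting), so they form one stack, but not a queue. The order matters as much as the partition.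

**Definition (queue number, mixed page number).** The *queue number* of $G$ is the minimum number of pages in a linear layout of $G$ in which every page is a queue. The *mixed page number* of $G$ is the minimum number of pages in a linear layout in which every page is a stack or a queue, each page being independently of either type. We write $\mu(n)$ for the mixed page number of $K_{n,n}$.

Example: both numbers equal $1$ for $K_{2,2}$, by the layouts above. The mixed page number is always at most the queue number.

Two observations are used all the time. Subsets of stacks are stacks and subsets of queues are queues. So we may describe the pages as sets that overlap, as long as they cover all edges: afterwards each edge is kept in just one page that contains it. Also, deleting vertices from a layout leaves a layout, so $K_{n,n}\subseteq K_{n+1,n+1}$ gives $\mu(n)\le\mu(n+1)$.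

When we write an edge as a pair, it is (left endpoint, right endpoint). Here is how we will recognize queues and stacks.

**(Q)** If any two edges $(u,v),(x,y)$ of a set satisfy, in some order, $u\preceq x$ and $v\preceq y$, then the set is a queue. Indeed nesting would need $u\prec x\prec y\prec v$, against $v\preceq y$, or $x\prec u\prec v\prec y$, against $u\preceq x$.

**(S)** If any two edges of a set satisfy, in some order, $u\preceq x$ and $y\preceq v$, then the set is a stack. Indeed crossing would need $u\prec x\prec v\prec y$, against $y\preceq v$, or $x\prec u\prec y\prec v$, against $u\preceq x$.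

In words: for a queue, list the edges so that both endpoints move weakly to the right. For a stack, list them so that the left endpoint moves weakly right and the right endpoint weakly left.

## 2. Edges between two blocks as cells of a grid

Suppose a block $X$ of $a$ vertices precedes a block $Y$ of $b$ vertices. The edge from the $x$-th vertex of $X$ to the $y$-th vertex of $Y$ becomes the *cell* $(x,y)\in[a]\times[b]$, where $[k]=\{1,\dots,k\}$. Column $x$ consists of the cells with first coordinate $x$, and row $y$ of those with second coordinate $y$.

**Definition (chains).** A set of cells is an *increasing chain* if any two of its cells satisfy, in some order, $x\le x'$ and $y\le y'$. It is a *decreasing chain* if any two satisfy, in some order, $x\le x'$ and $y\ge y'$. Chains may be empty. A *strictly increasing* (*strictly decreasing*) *sequence* is a sequence of cells with $x$ strictly increasing and $y$ strictly increasing (strictly decreasing).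

Example: $(1,1),(1,2),(3,2)$ form an increasing chain, and $(1,2),(1,1),(3,1)$ a decreasing one. A single row or column is both. The cells $(1,2),(2,1)$ form a strictly decreasing sequence, and this pair lies in no common increasing chain.

Two cells fail to be comparable for "increasing" exactly when they form a strictly decreasing pair, $x<x'$ and $y>y'$. Since every vertex of $X$ precedes every vertex of $Y$, this says exactly that the two edges nest. Likewise, a strictly increasing pair is exactly a crossing pair. Hence, for edges between $X$ and $Y$,
$$\text{queue}\iff\text{increasing chain},\qquad \text{stack}\iff\text{decreasing chain}.$$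

**Definition (coverable).** The grid $[a]\times[b]$ is *$(p,s)$-coverable* if it is a union of $p$ increasing and $s$ decreasing chains.

Example: $[3]\times[3]$ is $(1,1)$-coverable. Mark by $T$ the cells of an increasing chain and by $S$ those of a decreasing chain, with $x$ running to the right and $y$ running upward:
$$\begin{array}{ccc}S&T&T\\S&S&S\\T&T&S\end{array}$$
The $T$-cells are $(1,1),(2,1),(2,3),(3,3)$ and the $S$-cells $(1,3),(1,2),(2,2),(3,2),(3,1)$, in chain order. On the other hand, $[4]\times[4]$ is not $(1,1)$-coverable. Along an increasing chain $x+y$ strictly increases, from at least $2$ to at most $8$, so the chain has at most $7$ cells. By reflection the same holds for decreasing chains, and $7+7<16$.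

Four simple properties: coverability passes to smaller $a,b$ (restrict the chains) and to larger $p,s$ (add empty chains). It is preserved by the transposition $(x,y)\mapsto(y,x)$, which keeps both types of chain. The reflection $y\mapsto b+1-y$ exchanges the two types, so it turns $(p,s)$-coverable into $(s,p)$-coverable.

We also need Dilworth's theorem: in a finite partial order, the minimum number of chains that cover the set equals the maximum size of an antichain. Apply it to the order "$x\le x'$ and $y\le y'$" on a set of cells. Antichains are sets of cells that form strictly decreasing sequences. So: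

- a set of cells is a union of $p$ increasing chains if and only if it contains no strictly decreasing sequence of length $p+1$;
- by reflection, a set of cells is a union of $s$ decreasing chains if and only if it contains no strictly increasing sequence of length $s+1$.

Example: $[3]\times[3]$ is not $(2,0)$-coverable, because of $(1,3),(2,2),(3,1)$.

## 3. Is the mixed page number of $K_{n,n}$ its queue number?

We take two facts about $K_{n,n}$ as known.

(i) The queue number of $K_{n,n}$ is $\lceil n/2\rceil$.

(ii) $\mu(n)\ge\lceil n/3\rceil$.

The problem comes from Jawaherul Md. Alam, Michael A. Bekos, Martin Gronemann, Michael Kaufmann, Sergey Pupyrev, "The Mixed Page Number of Graphs", arXiv:2107.04993 (2021). That paper writes the value in (i) as $\lfloor n/2\rfloor$. The two expressions agree for even $n$, and $\lceil n/2\rceil$ is the correct value in general (already $K_{1,1}$ needs a page).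

The upper bound in (i) is a first exercise with (Q). Split one class $A$ into $A_1$ and $A_2$ of sizes $\lceil n/2\rceil$ and $\lfloor n/2\rfloor$, and use the order $A_1\prec B\prec A_2$. The $i$-th page consists of all edges from the $i$-th vertex $a_i$ of $A_1$ to $B$, followed by all edges from $B$ to the $i$-th vertex $a_i'$ of $A_2$ (if it exists). Left endpoints: $a_i$, then $B$. Right endpoints: $B$, then $a'_i$. Both move right, so this is a queue, and $\lceil n/2\rceil$ of them cover everything.

So $\lceil n/3\rceil\le\mu(n)\le\lceil n/2\rceil$. The authors of the paper could not give an upper bound better than the queue number, and they conjecture that this bound is tight. The question is thus: *is $\mu(n)=\lceil n/2\rceil$ for every positive integer $n$?* In other words, do stacks never help on $K_{n,n}$?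

Small cases say yes. Clearly $\mu(1)=\mu(2)=1$. For $n=3$, one queue is not enough by (i). One stack is not enough either: drawing its edges as arcs above a line would give a plane drawing of $K_{3,3}$, which is not planar. So $\mu(3)=2=\lceil 3/2\rceil$. For $n=4$, facts (i) and (ii) give $2\le\mu(4)\le2$. Nevertheless the answer is no.

**Theorem 1.**
(a) $\mu(71)\le 35<36=\lceil 71/2\rceil$.
(b) $\mu(n)\le\lceil n/2\rceil-1$ for every $n\ge151$.
(c) $\mu(n)\le 24800\,\lceil n/50489\rceil<0.4912\,n+24800$ for all $n$. Hence $\limsup \mu(n)/n\le 0.4912<\tfrac12$.

So the conjectured equality is false, at $n=71$ and at every $n\ge151$, and it fails by a linear amount. The tool is an exact answer to the covering question of Section 2.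

**Theorem 2.** Let $a,b,p,s\ge0$ be integers. The grid $[a]\times[b]$ is a union of $p$ increasing and $s$ decreasing chains if and only if $a\le p+s$, or $b\le p+s$, or
$$(a-p-s)(b-p-s)\le ps.\tag{1}$$
Consequently, the minimum number of mixed pages of $K_{n,n}$ over layouts in which one color class entirely precedes the other is exactly $\lceil 2n/3\rceil$.

Theorem 1 uses only the "if" part of the criterion. The "only if" part tells us where condition (1) comes from and why the obvious layouts fail, so we begin there.

## 4. How many cells can $p$ increasing and $s$ decreasing chains cover?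

Here we prove the "only if" part of Theorem 2. If $a\le p+s$ or $b\le p+s$ there is nothing to show. So let $a,b\ge p+s+1$ and $[a]\times[b]=T\cup S$, where $T$ is a union of $p$ increasing chains and $S$ a union of $s$ decreasing chains. We must show (1). The plan is to count: enlarge the chains to disjoint lattice paths, so that we know their sizes, and show that every increasing path meets every decreasing one, so that cells are wasted.

**Step 1: replace $T$ by $p$ disjoint lattice paths with fixed ends.** The purpose is an exact count of cells.

**Claim.** $T\subseteq\gamma_1\cup\dots\cup\gamma_p$, where the $\gamma_i$ are pairwise disjoint and each $\gamma_i$ is a lattice path from $(1,i)$ to $(a+1-i,b)$ with steps $(1,0)$ and $(0,1)$.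

Given the claim, $|\gamma_i|=(a-i)+(b-i)+1=a+b+1-2i$, so
$$\sum_{i=1}^p|\gamma_i|=p(a+b+1)-p(p+1)=p(a+b-p).$$

**Proof of the claim.** To force the ends of the paths, add two corners. Let $T'$ be $T$ together with all cells with $x+y\le p+1$ and all cells with $(a+1-x)+(b+1-y)\le p+1$.

*Strictly decreasing sequences in $T'$ still have length at most $p$.* If the sequence contains a cell $(x,y)$ with $x+y\le p+1$, the cells before it have smaller $x$, so there are at most $x-1$ of them. The cells after it have smaller $y$, so there are at most $y-1$. In total there are at most $x+y-1\le p$ cells. If it contains a cell $(x,y)$ of the second kind, at most $b-y$ cells precede it (larger $y$) and at most $a-x$ follow it (larger $x$), in total at most $a-x+b-y+1\le p$. Otherwise the sequence lies in $T$, and its cells lie in different chains among the $p$ increasing ones.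

*A height function.* For $u\ge1$ and $v\le b$ let $\lambda(u,v)$ be the maximum length of a strictly decreasing sequence of $T'$ inside $Q(u,v)=\{(x,y):x\ge u,\ y\le v\}$, with value $0$ if $u>a$ or $v<1$. Then $\lambda$ is nonincreasing in $u$, nondecreasing in $v$, and at most $p$. Moreover
$$\lambda(u,v)\le\lambda(u+1,v-1)+1.\tag{2}$$
Indeed, in a strictly decreasing sequence in $Q(u,v)$ every cell after the first has $x>u$ and $y<v$. Deleting the first cell leaves a sequence in $Q(u+1,v-1)$.

For $1\le i\le p$ let
$$V_i=\{c\in[a]\times[b]:\lambda(c)\ge i\},\qquad \gamma_i=\{c\in V_i:\ c+(1,-1)\notin V_i\}.$$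
So $\gamma_i$ is the lower right boundary of a level set.

*Disjointness.* Suppose $c\in\gamma_i\cap\gamma_{i'}$ with $i<i'$. Then $\lambda(c)\ge i'$ and $\lambda(c+(1,-1))\le i-1\le i'-2$ (if $c+(1,-1)$ lies outside the grid, its value is $0$). This contradicts (2).

*Covering.* Let $c\in T'$. Putting $c$ in front of a longest sequence in $Q(c+(1,-1))$ gives $\lambda(c)\ge1+\lambda(c+(1,-1))$. With $i=\lambda(c)\in\{1,\dots,p\}$ we get $c\in V_i$ and $c+(1,-1)\notin V_i$. So $c\in\gamma_i$.

*Shape.* Fix $i\le p$. Only rows $1,\dots,v$ meet $Q(1,v)$, so $\lambda(1,v)\le v$. The sequence $(1,i),(2,i-1),\dots,(i,1)$ lies in the first added corner, since $x+y=i+1\le p+1$, so $\lambda(1,i)=i$. Only columns $u,\dots,a$ meet $Q(u,b)$, so $\lambda(u,b)\le a+1-u$. The sequence $(a+1-i,b),(a+2-i,b-1),\dots,(a,b+1-i)$ lies in the second corner, since $(a+1-x)+(b+1-y)=i+1$ along it, so $\lambda(a+1-i,b)=i$. (All these cells exist because $i\le p<a,b$.)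

Since $\lambda$ is nondecreasing in $v$, column $u$ meets $V_i$ if and only if $\lambda(u,b)\ge i$, and then in an interval $[f(u),b]$. For $u\le a+1-i$ we have $\lambda(u,b)\ge\lambda(a+1-i,b)=i$, and for $u>a+1-i$ we have $\lambda(u,b)\le a+1-u<i$. So
$$V_i=\{(u,v):1\le u\le a+1-i,\ f(u)\le v\le b\}.$$
Here $f$ is nondecreasing, because $\lambda$ is nonincreasing in $u$. Also $f(1)=i$, because $\lambda(1,v)\le v<i$ for $v<i$ and $\lambda(1,i)=i$.

For $u\le a-i$, a cell $(u,v)\in V_i$ is in $\gamma_i$ if and only if $(u+1,v-1)\notin V_i$, that is, $v-1<f(u+1)$. So in column $u$ the set $\gamma_i$ is exactly the interval $[f(u),f(u+1)]$. For $u=a+1-i$ the next column has no cell of $V_i$, so $\gamma_i$ is $[f(u),b]$. Each interval starts at the height where the previous one ended. Thus $\gamma_i$ is a lattice path from $(1,i)$ to $(a+1-i,b)$ with steps $(1,0)$ and $(0,1)$. This proves the claim. $\square$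

By the reflection $y\mapsto b+1-y$ and the claim with $s$ in place of $p$, we get $S\subseteq\delta_1\cup\dots\cup\delta_s$ with pairwise disjoint $\delta_j$. Each $\delta_j$ is a lattice path from $(1,b+1-j)$ to $(a+1-j,1)$ with steps $(1,0)$ and $(0,-1)$, and $\sum_j|\delta_j|=s(a+b-s)$.

**Step 2: every $\gamma_i$ meets every $\delta_j$.** The purpose is to bound the waste from below. Suppose $\gamma_i\cap\delta_j=\emptyset$. In column $x$ let $\gamma_i$ occupy $[l_x,u_x]$ and $\delta_j$ occupy $[l'_x,u'_x]$. By the shape of the paths, $l_{x+1}=u_x$ and $u'_{x+1}=l'_x$. In column $1$ we have $l_1=i<b+1-j=u'_1$, since $i+j\le p+s<b+1$. Two disjoint intervals with $l_1<u_1'$ satisfy $u_1<l'_1$. If $u_x<l'_x$ and both paths reach column $x+1$, then $l_{x+1}=u_x<l'_x=u'_{x+1}$, so disjointness again gives $u_{x+1}<l'_{x+1}$. Hence $u_x<l'_x$ for all $x\le\min(a+1-i,a+1-j)$. In the last of these columns one of the paths ends, so $u_x=b$ or $l'_x=1$. The first would give $l'_x>b$, the second $u_x<1$. Both are impossible.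

**Step 3: count.** Choose a cell in $\gamma_i\cap\delta_j$ for each pair $(i,j)$. Since the $\gamma_i$ are pairwise disjoint and the $\delta_j$ are pairwise disjoint, different pairs give different cells. So the two unions share at least $ps$ cells, and
$$ab\le p(a+b-p)+s(a+b-s)-ps.\tag{3}$$
Therefore
$$(a-p-s)(b-p-s)=ab-(p+s)(a+b)+(p+s)^2\le -p^2-s^2-ps+(p+s)^2=ps,$$
which is (1). The "only if" part is proved.

## 5. Peeling a frame: the covering lemma

The count (3) might be far from achievable. It is not, and this is the half of Theorem 2 that our layouts need.

**Lemma 1.** If $a\le p+s$, or $b\le p+s$, or $(a-p-s)(b-p-s)\le ps$, then $[a]\times[b]$ is $(p,s)$-coverable.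

The idea is induction in which a frame is cut off the grid. Put $\alpha=a-p-s$ and $\beta=b-p-s$, so that (1) reads $\alpha\beta\le ps$. We pass from $(\alpha,\beta;p,s)$ to $(\alpha,\beta-p;p,s-\alpha)$. The slack $ps-\alpha\beta$ does not change, since $p(s-\alpha)-\alpha(\beta-p)=ps-\alpha\beta$.

**Proof.** Induction on $p+s$.

**Step 1: the easy cases.** A row or a column is both an increasing and a decreasing chain. So if $a\le p+s$, use one chain per column, and if $b\le p+s$, one per row. This includes the case $p+s=0$: there (1) says $ab\le0$, so the grid is empty. Otherwise $\alpha,\beta\ge1$ and $\alpha\beta\le ps$. In particular $p,s\ge1$.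

**Step 2: reduction to $\alpha\le s$ and $\beta\ge p$.** The purpose is to make $s-\alpha$ and $\beta-p$ nonnegative. If $\alpha>s$, then $\beta<p$, because $\beta\ge p$ would give $\alpha\beta\ge\alpha p>sp$. Transposing and reflecting replaces $(\alpha,\beta;p,s)$ by $(\beta,\alpha;s,p)$. It preserves $p+s$ and the inequality $\alpha\beta\le ps$, and the wanted condition $\alpha\le s$ becomes $\beta\le p$, which holds. So assume $\alpha\le s$. If $\beta<p$, enlarge $b$ until $\beta=p$. Then $\alpha\beta=\alpha p\le sp$ still holds, and covering the larger grid suffices.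

**Step 3: the smaller grid.** Put $s_0=s-\alpha\ge0$ and $\beta_0=\beta-p\ge0$, and
$$a_0=p+s_0+\alpha=p+s=a-\alpha,\qquad b_0=p+s_0+\beta_0=s-\alpha+\beta=b-p-\alpha.$$
Then $\alpha\beta_0=\alpha\beta-\alpha p\le ps-\alpha p=ps_0$, which is (1) for $a_0,b_0,p,s_0$. Since $p+s_0<p+s$, the grid $[a_0]\times[b_0]$ is $(p,s_0)$-coverable by induction. Write it as a disjoint union $T_0\sqcup S_0$, where $T_0$ is a union of $p$ increasing chains and $S_0$ a union of $s_0$ decreasing chains (subsets of chains are chains).

**Step 4: the frame.** Let $T_1,S_1$ be the translates of $T_0,S_0$ by $(\alpha,p+\alpha)$. Since $a_0+\alpha=a$ and $b_0+p+\alpha=b$, they partition $[\alpha+1,a]\times[p+\alpha+1,b]$. Cut the rest into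
$$R=[1,p+\alpha]\times[1,p],\qquad M=[1,p+\alpha]\times[p+1,p+\alpha],$$
$$L=[1,\alpha]\times[p+\alpha+1,b],\qquad N=[p+\alpha+1,a]\times[1,p+\alpha].$$
In the top part, $y\ge p+\alpha+1$, the columns $x\le\alpha$ form $L$ and the others are $T_1\sqcup S_1$. In the bottom part, the columns $x\le p+\alpha$ are $R\sqcup M$ and the others form $N$. So $[a]\times[b]=T\sqcup S$ with
$$T=R\sqcup T_1,\qquad S=S_1\sqcup L\sqcup M\sqcup N.$$
Here $M$ has $\alpha$ rows and $N$ has $a-p-\alpha=s$ columns. By Dilworth it remains to bound strict sequences.

**Step 5: strictly decreasing sequences in $T$ have length at most $p$.** Inside $R$ this holds because $R$ has $p$ rows, and inside $T_1$ because $T_1$ is a union of $p$ increasing chains. If the sequence meets both, its $T_1$-points have larger $y$ than its $R$-points, so they come first. The first point then has $x\ge\alpha+1$ and the last has $x\le p+\alpha$. So all $x$-values are distinct elements of $[\alpha+1,p+\alpha]$, and there are at most $p$ of them.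

**Step 6: strictly increasing sequences in $S$ have length at most $s$.** Such a sequence has at most $s_0=s-\alpha$ points in $S_1$.

Suppose first that it has no point in $N$. It suffices to see that at most $\alpha$ points lie in $L\cup M$. If there is no $L$-point, this holds since $M$ has $\alpha$ rows. If there is an $L$-point, every $M$-point has smaller $y$, so it precedes the $L$-point and has $x\le\alpha$. Then all points in $L\cup M$ have $x\in[1,\alpha]$, so there are at most $\alpha$.

Suppose now that it has a point in $N$. Then there is no $L$-point, since an $L$-point has smaller $x$ and larger $y$ than any $N$-point. The $S_1$-points have larger $y$ than the $N$-points, so they come after them. If there is no $M$-point, the first point is in $N$, so all points have $x\ge p+\alpha+1$, and there are at most $s$ of them. If there are $M$-points, they have smaller $x$ than the $N$-points, so they precede them. Hence the $N$-points have $y>p$, and all points in $M\cup N$ have $y\in[p+1,p+\alpha]$. There are at most $\alpha$ of them, and the total is at most $\alpha+s_0=s$.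

By Dilworth, $T$ is a union of $p$ increasing chains and $S$ of $s$ decreasing chains. $\square$

Example: for $a=b=3$ and $p=s=1$ we have $\alpha=\beta=1$, $s_0=\beta_0=0$, $a_0=2$, $b_0=1$. The small grid is one row of two cells, both in $T_0$. Translating by $(1,2)$ gives $T_1=\{(2,3),(3,3)\}$. The frame is $R=\{(1,1),(2,1)\}$, $M=\{(1,2),(2,2)\}$, $L=\{(1,3)\}$, $N=\{(3,1),(3,2)\}$. This is exactly the picture of Section 2.

Sections 4 and 5 together prove the criterion of Theorem 2.

## 6. One class before the other: exactly $\lceil 2n/3\rceil$ pages

The first layout one would try puts all of $A$ before all of $B$. By Section 2, its pages are exactly increasing and decreasing chains in $[n]\times[n]$. So $P$ pages suffice if and only if, for some split $P=p+s$, we have $n\le P$ or $(n-P)^2\le ps$.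

If $P$ pages suffice, then $n-P\le\max(0,\sqrt{ps})\le P/2$, by the inequality of arithmetic and geometric means. So $P\ge 2n/3$. Conversely let $P=\lceil2n/3\rceil$, $p=\lceil P/2\rceil$, $s=\lfloor P/2\rfloor$. Then $0\le n-P\le n/3\le P/2$, so the integer $(n-P)^2$ is at most $\lfloor P^2/4\rfloor=ps$. Hence the optimum is exactly $\lceil2n/3\rceil$, and Theorem 2 is proved. $\square$

So mixing does help inside this kind of order: by Dilworth, pages of one type only would need $n$. But $\frac23n$ is worse than the $\frac12n$ queues of the order $A_1\prec B\prec A_2$. In that order each queue works twice: it serves one vertex on the left of $B$ and one on the right. We must combine the two effects.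

## 7. Four blocks: a tie at $n/2$

Take consecutive blocks $Z_2\prec Z_3\prec Z_4\prec Z_5$ with $|Z_2|=|Z_5|=p$ and $|Z_3|=|Z_4|=m$, and color classes $Z_3\cup Z_5$ and $Z_2\cup Z_4$. (The numbering leaves room for two more blocks.) The edges are the bicliques $Z_2Z_3$, $Z_2Z_5$, $Z_3Z_4$, $Z_4Z_5$, and $n=p+m$.

For $i\le p$ use one queue containing all edges from the $i$-th vertex of $Z_2$ to $Z_3$, then an increasing chain of $Z_3Z_4$, then all edges from $Z_4$ to the $i$-th vertex of $Z_5$. Left endpoints lie in $Z_2,Z_3,Z_4$ successively, right endpoints in $Z_3,Z_4,Z_5$. So (Q) applies, and each queue does three jobs. Each of $s$ stacks consists of a decreasing chain of $Z_2Z_5$ followed by a decreasing chain of $Z_3Z_4$. Left endpoints go right from $Z_2$ to $Z_3$, right endpoints go left from $Z_5$ to $Z_4$, and (S) applies. So $P=p+s$ pages suffice provided that $[m]\times[m]$ is $(p,s)$-coverable and $[p]\times[p]$ is $(0,s)$-coverable.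

For example, $p=s$ and $m=3s$ work, since $(m-p-s)^2=s^2=ps$. This gives $n=4s$ with $P=2s$ pages: exactly $n/2$. And this scheme can never do better. Being $(0,s)$-coverable forces $p\le s$, because of the strictly increasing diagonal of length $p$. Theorem 2 forces $m\le p+s+\sqrt{ps}$. Hence
$$n=p+m\le 2p+s+\sqrt{ps}\le 2p+2s=2P,$$
so $P\ge n/2$.

The obstruction is visible: $p\le s$, because $Z_2Z_5$ is covered by stacks only. Can the queues take some edges of $Z_2Z_5$? Every edge of $Z_2Z_5$ nests around every edge of $Z_3Z_4$, so a queue that contains edges of $Z_3Z_4$ can contain none of $Z_2Z_5$. We need a few queues of another kind, with chains in $Z_2Z_5$, and they have to be useful elsewhere as well. Two outer blocks give them something to do.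

## 8. Six blocks

**Proposition 1.** Let $r\le s$. Suppose $[p]\times[p]$ is $(r,s)$-coverable and $[m]\times[m]$ is $(p,s)$-coverable. Then $K_{n,n}$ with $n=r+p+m$ has a layout with $p+r$ queues and $s$ stacks.

**Proof.** **Step 1: the order.** Take consecutive blocks $Z_1\prec Z_2\prec Z_3\prec Z_4\prec Z_5\prec Z_6$ with
$$|Z_1|=|Z_6|=r,\qquad |Z_2|=|Z_5|=p,\qquad |Z_3|=|Z_4|=m,$$
and color classes $A=Z_1\cup Z_3\cup Z_5$ and $B=Z_2\cup Z_4\cup Z_6$, both of size $n$. The edges form nine bicliques:
$$Z_1Z_2,\ Z_1Z_4,\ Z_1Z_6,\ Z_2Z_3,\ Z_2Z_5,\ Z_3Z_4,\ Z_3Z_6,\ Z_4Z_5,\ Z_5Z_6.$$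
Let $z^i_k$ be the $k$-th vertex of $Z_i$. Identify the edges of $Z_2Z_5$ with $[p]\times[p]$ and those of $Z_3Z_4$ with $[m]\times[m]$, as in Section 2. Cover $Z_2Z_5$ by increasing chains $I_1,\dots,I_r$ and decreasing chains $D_1,\dots,D_s$. Cover $Z_3Z_4$ by increasing chains $I'_1,\dots,I'_p$ and decreasing chains $D'_1,\dots,D'_s$.

**Step 2: the pages.** In each page, list the edges part by part in the stated order. Inside a part, edges with a common endpoint are ordered by the other endpoint, in the direction that (Q) or (S) asks for, and chains are listed in chain order. So only the passage between parts has to be checked.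

*Queues of type I*, for $1\le i\le p$: the parts $\{z^2_i\}\times Z_3$, $I'_i$, $Z_4\times\{z^5_i\}$. Left endpoints lie successively in $\{z^2_i\},Z_3,Z_4$ and right endpoints in $Z_3,Z_4,\{z^5_i\}$. By (Q) this is a queue.

*Queues of type II*, for $1\le k\le r$: the parts $\{z^1_k\}\times Z_2$, $\{z^1_k\}\times Z_4$, $I_k$, $Z_3\times\{z^6_k\}$, $Z_5\times\{z^6_k\}$. Left endpoints lie successively in $\{z^1_k\},\{z^1_k\},Z_2,Z_3,Z_5$ and right endpoints in $Z_2,Z_4,Z_5,\{z^6_k\},\{z^6_k\}$. By (Q) this is a queue.

*Stacks*, for $1\le j\le s$: the parts $\{z^1_j\}\times Z_6$ (only if $j\le r$), $D_j$, $D'_j$. Left endpoints lie successively in $Z_1,Z_2,Z_3$ and right endpoints in $Z_6,Z_5,Z_4$. By (S) this is a stack.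

**Step 3: every edge is covered.** Type I covers $Z_2Z_3$ and $Z_4Z_5$, since $|Z_2|=|Z_5|=p$. Type II covers $Z_1Z_2$, $Z_1Z_4$, $Z_3Z_6$, $Z_5Z_6$, since $|Z_1|=|Z_6|=r$. The stacks cover $Z_1Z_6$, since $r\le s$. Finally $Z_2Z_5$ is covered by the $I_k$ and $D_j$, and $Z_3Z_4$ by the $I'_i$ and $D'_j$. $\square$

With Lemma 1 for the two square grids we get the following.

**Corollary.** If $r\le s$, $p\ge r+s$, $m\ge p+s$,
$$(p-r-s)^2\le rs\qquad\text{and}\qquad(m-p-s)^2\le ps,$$
then $\mu(r+p+m)\le p+r+s$.

Now the account. Write $p=r+s+k$ and $m=p+s+h$, so that the conditions are $k^2\le rs$ and $h^2\le ps$. With $P=p+r+s$ pages,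
$$n-2P=(r+p+m)-2(p+r+s)=m-p-r-2s=h-r-s.\tag{4}$$
For $r=0$ we have $k=0$, $p=s$, $h\le s$, and the right side is at most $0$: the tie of Section 7. For $r>0$, ignore integrality and put $k=\sqrt{rs}$, $h=\sqrt{ps}$. Then $h>r+s$ means $s(r+s+\sqrt{rs})>(r+s)^2$, that is,
$$s\sqrt{rs}>rs+r^2.$$
For $r$ small compared with $s$ this is true: the gain contains $\sqrt{rs}$, whereas the loss is only of order $r$. The new queues cost $r$ pages, but they raise $p$ from $s$ to about $s+\sqrt{rs}$.

Very small numbers do not show this yet. With $r=s=1$ we get $k=1$, $p=3$, $h=1$, $m=5$, so $n=9$ with $5=\lceil9/2\rceil$ pages, in accordance with $n-2P=-1$ in (4). The squares need room before rounding stops hurting.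

## 9. Parameters: proof of Theorem 1

**Part (a): the case $n=71$.** By (4) we want $h=r+s+1$, so that $n=2P+1$. With $r=2$ the condition $h^2\le ps$ reads $(s+3)^2\le s(s+2+k)$, that is, $(k-4)s\ge9$, along with $k^2\le2s$. Taking $k=5$ requires $s\ge13$. So let
$$r=2,\quad s=13,\quad p=20,\quad m=49.$$
Then $r\le s$, $p\ge15$, $m\ge33$, and
$$(p-r-s)^2=25\le26=rs,\qquad (m-p-s)^2=256\le260=ps.$$
Here $n=2+20+49=71$, and the number of pages is $20+2+13=35<36=\lceil71/2\rceil$. This proves (a), and it already disproves the conjectured equality.

**Part (b): all $n\ge151$.** To treat even $n$ too, we want $n=2P+2$, so $h=r+s+2$. Again take $r=2$, so $h=s+4$.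

**Claim.** $\mu(2P+2)\le P$ for all integers $P\ge75$.

Since $P=p+r+s=2s+4+k$, the parity of $P$ is that of $k$. We use $k=7$ and $k=8$.

*$P$ odd.* Let $s=(P-11)/2\ge32$, $p=s+9$, $m=3s+13$. Then $(p-r-s)^2=49\le2s=rs$, and
$$(m-p-s)^2=(s+4)^2=s^2+8s+16\le s^2+9s=ps,$$
since $s\ge16$. The number of pages is $2s+11=P$, and $n=2+(s+9)+(3s+13)=4s+24=2P+2$.

*$P$ even*, so $P\ge76$. Let $s=(P-12)/2\ge32$, $p=s+10$, $m=3s+14$. Then $(p-r-s)^2=64\le2s=rs$, and $(m-p-s)^2=(s+4)^2\le s^2+10s=ps$, since $2s\ge16$. The number of pages is $2s+12=P$, and $n=2+(s+10)+(3s+14)=4s+26=2P+2$.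

In both cases $r\le s$, $p\ge r+s$ and $m\ge p+s$, so the Corollary applies and the claim holds.

For even $n\ge152$ put $P=n/2-1$, so $n=2P+2$. For odd $n\ge151$ put $P=(n-1)/2$, so $n=2P+1\le2P+2$. In both cases $P\ge75$, and monotonicity of $\mu$ gives $\mu(n)\le\mu(2P+2)\le P=\lceil n/2\rceil-1$. This proves (b).

**Part (c): a linear gap.** Now let $r$ grow in proportion to $s$. For $t\ge1$ take
$$r=900t,\quad s=10000t,\quad p=13900t,\quad m=35689t.$$
Then $r\le s$, $p\ge r+s$, $m\ge p+s$, and
$$(p-r-s)^2=(3000t)^2=9000000\,t^2=rs,$$
$$(m-p-s)^2=(11789t)^2=138980521\,t^2\le139000000\,t^2=ps.$$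
Here $n=(900+13900+35689)t=50489t$, and the number of pages is $(13900+900+10000)t=24800t$. So $\mu(50489t)\le24800t$. For any $n$ put $t=\lceil n/50489\rceil$. By monotonicity,
$$\mu(n)\le24800\left\lceil\frac n{50489}\right\rceil<\frac{24800}{50489}\,n+24800<0.4912\,n+24800,$$
because $\lceil x\rceil<x+1$ and $0.4912\cdot50489=24800.1968>24800$. Dividing by $n$ gives $\limsup\mu(n)/n\le0.4912$. This proves (c) and Theorem 1. $\blacksquare$

**Remark (the whole family of ratios).** For every $0\le\rho\le1$,
$$\limsup_{n\to\infty}\frac{\mu(n)}n\le\frac{2+\rho+2\rho^2}{3+2\rho+3\rho^2+\sqrt{1+\rho+\rho^2}}.$$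
To see this, for each integer $N\ge1$ put $s=N$, $r=\lfloor\rho^2N\rfloor$, $p=r+s+\lfloor\sqrt{rs}\rfloor$, $m=p+s+\lfloor\sqrt{ps}\rfloor$. The Corollary gives $\mu(n_N)\le P_N$ with $n_N=r+p+m$ and $P_N=p+r+s$. As $N\to\infty$ we have $r/N\to\rho^2$, $p/N\to1+\rho+\rho^2$ and $m/N\to2+\rho+\rho^2+\sqrt{1+\rho+\rho^2}$. So $P_N/N$ tends to the numerator and $n_N/N$ to the denominator. Given a large $n$, take the smallest $N$ with $n_N\ge n$. Then $N\ge2$, $n>n_{N-1}$, and $\mu(n)/n\le P_N/n_{N-1}$, which tends to the stated quotient.

At $\rho=0$ the bound is $\frac12$, the tie of Section 7. The denominator minus twice the numerator is $\sqrt{1+\rho+\rho^2}-(1+\rho^2)$. It is positive exactly when $\rho>\rho^2+\rho^4$, that is, when $\rho>0$ and $\rho+\rho^3<1$. This is the condition $s\sqrt{rs}>rs+r^2$ of Section 8 with $s=1$, $r=\rho^2$. Part (c) is essentially $\rho=3/10$.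

Together with fact (ii) we have $\lceil n/3\rceil\le\mu(n)<0.4912\,n+24800$ for all $n$. The argument does not determine $\mu(n)$ exactly, nor its asymptotics.
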